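\title{The Randi\'c index of a connected graph is at least its average distance}

\begin{abstract}
We prove that the Randi\'c index $R(G)$ of a connected graph $G$ on $n\ge 2$ vertices is at least its average distance $D(G)$, as conjectured by Fajtlowicz, with equality only for $K_2$. We also show that $R(G)-D(G)\ge\frac13\sqrt{n-1}-\frac{11}{6}$, where the order $\sqrt n$ is best possible. Both results follow from one inequality. Give each edge the weight $1/\max\{d(u),d(v)\}$ and let $R'(G)$ be the total weight. Then two independent random vertices with any common distribution have expected distance at most $R'(G)+1$, even if a vertex is counted as being at distance $2$ from itself.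
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $d(v)$ or $d_G(v)$ for the degree of a vertex $v$, $\Delta$ for the maximum degree, and $\operatorname{dist}_G(u,v)$ for the length of a shortest $u$--$v$ path. A \emph{leaf} is a vertex of degree $1$, and $P_n$ is the path on $n$ vertices. The \emph{Randi\'c index} of a graph $G$ and the \emph{average distance} of a connected graph $G$ on $n\ge2$ vertices are
\[
R(G)=\sum_{uv\in E(G)}\frac{1}{\sqrt{d(u)d(v)}},
\qquad
D(G)=\binom n2^{-1}\sum_{\{u,v\}\subseteq V(G),\ u\ne v}\operatorname{dist}_G(u,v).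
\]
The first quantity sees only the degrees at the two ends of each edge, while the second depends on the global shape of the graph. Fajtlowicz conjectured that nevertheless
\[
R(G)\ge D(G)\quad\text{for every connected graph $G$ with at least two vertices;}
\]
we take the problem from Li and Li~\cite{LiLi}.

The simplest graphs suggest why this should hold. A connected regular graph has $R=n/2$, and every connected graph has $D\le(n+1)/3$ (Lemma~\ref{lem:D}), so regular graphs satisfy the inequality, with equality only for $n=2$. In general $R\le n/2$, and $R$ falls below $n/2$ only through edges whose ends have different degrees (Lemma~\ref{lem:R}). The path is almost regular: $R(P_n)=\frac{n-3}2+\sqrt2$ for $n\ge3$, while $D(P_n)=\frac{n+1}3$. The star $K_{1,n-1}$ is very irregular and has $R=\sqrt{n-1}$, but there $D=2-\frac2n$. One expects that $R$ can be small only if vertices of high degree are surrounded by vertices of low degree, and such vertices make distances short. The difficulty is to control graphs that mix both behaviors.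

\begin{theorem}\label{thm:main}
Every connected graph $G$ on $n\ge2$ vertices satisfies $R(G)\ge D(G)$, with equality if and only if $G=K_2$.
\end{theorem}

\begin{theorem}\label{thm:gap}
Every connected graph $G$ on $n\ge2$ vertices satisfies
\[
R(G)-D(G)\ge\tfrac13\sqrt{n-1}-\tfrac{11}6 .
\]
The order $\sqrt n$ is best possible: for stars, $R-D=\sqrt{n-1}-2+\frac2n$.
\end{theorem}

The bound of Theorem~\ref{thm:gap} is positive only for $n\ge32$, so it does not contain Theorem~\ref{thm:main}.

We want to argue by induction, deleting vertices, and neither $R$ nor $D$ is suited to that. We replace both. In place of $R$ we use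
\[
R'(G)=\sum_{uv\in E(G)}\frac1{\max\{d(u),d(v)\}}\le R(G),
\]
and we call $1/\max\{d(u),d(v)\}$ the \emph{weight} of the edge $uv$. Once the vertices are listed by decreasing degree, the weight of an edge depends on one endpoint only, and the effect of a deletion becomes easy to compute. In place of the uniform distribution behind $D$ we allow any probability measure $\mu$ on $V(G)$, so that the mass of a deleted vertex can be moved to a nearby vertex. Put $\operatorname{dist}^+_G(x,y)=\operatorname{dist}_G(x,y)$ for $x\ne y$ and $\operatorname{dist}_G^+(x,x)=2$, and let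
\[
\Phi_G(\mu)=\sum_{x,y\in V(G)}\mu(x)\mu(y)\operatorname{dist}^+_G(x,y)
=\sum_{x,y}\mu(x)\mu(y)\operatorname{dist}_G(x,y)+2\sum_x\mu(x)^2 .
\]
This is the expected value of $\operatorname{dist}^+_G$ at two independent random vertices with distribution $\mu$.

\begin{theorem}\label{thm:key}
For every connected graph $G$ with at least two vertices and every probability measure $\mu$ on $V(G)$,
\[
\Phi_G(\mu)\le R'(G)+1 .
\]
\end{theorem}

The following example explains both the term $+1$ and the value $2$ on the diagonal.

\begin{example}\label{ex:broom}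
Take a path with $\ell\ge2$ edges and attach $j\ge1$ leaves to each end. The edges at each end have total weight $1$ and the other $\ell-2$ edges have weight $\frac12$, so $R'=\frac\ell2+1$ for every $j$. As $j\to\infty$, a random pair of vertices consists of two leaves, at distance $2$ or $\ell+2$ with probability tending to $\frac12$ each. Hence $D\to\frac\ell2+2=R'+1$. A point mass at a leaf, counted at distance $2$ from itself, behaves exactly like a large cloud of leaves at one vertex. Note that $R\ge 2j/\sqrt{j+1}$ is large here: where $R'$ loses against $D$, the gap $R-R'$ makes up for it.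
\end{example}

\begin{remark}\label{rem:sharp}
Theorem~\ref{thm:key} is sharp. For $P_n$ with $n\ge3$ and mass $\frac12$ on each end, both sides equal $\frac{n-1}2+1$. For a star and a point mass both sides equal $2$, which also shows that the diagonal value $2$ cannot be raised. Two masses $\frac12$ at distance $\operatorname{diam}(G)$ give $\Phi_G(\mu)=\frac12\operatorname{diam}(G)+1$, hence $R'(G)\ge\frac12\operatorname{diam}(G)$.
\end{remark}

Section~\ref{sec:deduce} derives Theorems~\ref{thm:main} and~\ref{thm:gap} from Theorem~\ref{thm:key}. The rest of the paper proves Theorem~\ref{thm:key} by studying a counterexample with the fewest edges. Section~\ref{sec:mass} shows the main idea, an average over all vertex deletions, on an example. Section~\ref{sec:cut} reduces to a 2-connected graph with some pendant edges, Section~\ref{sec:moves} turns the deletions into two inequalities between degrees, and Section~\ref{sec:charge} shows that these inequalities cannot both hold.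

\section{From $R'$ to the Randi\'c index}\label{sec:deduce}

In this section $G$ is connected with $n\ge2$ vertices, and we write $R,R',D$ for $R(G),R'(G),D(G)$. For the uniform measure, Theorem~\ref{thm:key} reads $\frac{n-1}nD+\frac2n\le R'+1$, that is,
\begin{equation}\label{eq:uniform}
D\le R'+1+\frac{R'-1}{n-1}.
\end{equation}
So $R\ge D$ as soon as $R-R'$ is somewhat larger than $1$. If $R-R'$ is small, then the two ends of most edges have similar degrees, and $R$ is close to $n/2$, which exceeds $D$. The next two lemmas make this precise.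

\begin{lemma}\label{lem:D}
$D\le\frac{n+1}3$.
\end{lemma}

\begin{proof}
Distances in a spanning tree are at least those in $G$, so it suffices to show that the distances in a tree $T$ on $n$ vertices sum to at most $\binom{n+1}3=\frac{n+1}3\binom n2$. For $n=2$ both sides equal $1$. For $n\ge3$ let $v$ be a leaf of $T$. The nonzero distances from $v$ take every value from $1$ to their maximum, so the $i$th smallest of them is at most $i$, and they sum to at most $1+2+\dots+(n-1)=\binom n2$. The other distances are those of the tree $T-v$, and they sum to at most $\binom n3$ by induction. Finally $\binom n3+\binom n2=\binom{n+1}3$.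
\end{proof}

\begin{lemma}\label{lem:R}
$0\le\frac n2-R\le\frac12(\sqrt\Delta-1)(R-R')$.
\end{lemma}

\begin{proof}
Each vertex $v$ lies on $d(v)\ge1$ edges, so $\sum_{uv\in E}\bigl(\frac1{d(u)}+\frac1{d(v)}\bigr)=n$, and therefore
\[
\frac n2-R=\frac12\sum_{uv\in E}\Bigl(\frac1{\sqrt{d(u)}}-\frac1{\sqrt{d(v)}}\Bigr)^2\ge0 .
\]
For an edge with end degrees $a\le b$,
\[
\Bigl(\frac1{\sqrt a}-\frac1{\sqrt b}\Bigr)^2
=\frac{\sqrt b-\sqrt a}{\sqrt a}\cdot\frac{\sqrt b-\sqrt a}{b\sqrt a}
=\Bigl(\sqrt{b/a}-1\Bigr)\Bigl(\frac1{\sqrt{ab}}-\frac1b\Bigr).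
\]
The first factor is at most $\sqrt\Delta-1$, and the second is the nonnegative contribution of the edge to $R-R'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Case $\Delta\le n-2$.} Connected graphs on two or three vertices have $\Delta=n-1$, so $n\ge4$ and $\Delta\ge2$. Suppose $D\ge R$. Then $R'\le R\le D\le\frac{n+1}3$ by Lemma~\ref{lem:D}, and \eqref{eq:uniform} gives
\[
R-R'\le D-R'\le1+\frac{n-2}{3(n-1)}<\frac43 .
\]
Since $\sqrt\Delta-1>0$, Lemma~\ref{lem:R} yields
\[
\frac{n-2}6=\frac n2-\frac{n+1}3\le\frac n2-R\le\tfrac12(\sqrt\Delta-1)(R-R')<\tfrac23\bigl(\sqrt{n-2}-1\bigr).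
\]
With $s=\sqrt{n-2}$ this says $s^2<4(s-1)$, that is, $(s-2)^2<0$, which is absurd. So $R>D$.

\emph{Case $\Delta=n-1$.} The last estimate would now end in $\frac23(\sqrt{n-1}-1)$, which exceeds $\frac{n-2}6$ for $n=5$, so we argue directly. Let $v$ be adjacent to all other vertices. Distribute $R$ among the vertices $w\ne v$ by giving $w$ the term of the edge $vw$ and half the term of every other edge at $w$. Every edge at $w$ has term at least $1/\sqrt{(n-1)d(w)}$, so $w$ receives at least
\[
\frac1{\sqrt{(n-1)d(w)}}\Bigl(1+\frac{d(w)-1}2\Bigr)=\frac{d(w)+1}{2\sqrt{d(w)}}\cdot\frac1{\sqrt{n-1}}\ge\frac1{\sqrt{n-1}} .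
\]
Hence $R\ge\sqrt{n-1}$. All distances are $1$ or $2$ and $|E|\ge n-1$, so
\[
D=2-\frac{2|E|}{n(n-1)}\le2-\frac2n=\frac{2(n-1)}n\le\sqrt{n-1}\le R,
\]
where $2\sqrt{n-1}\le n$ is equivalent to $(n-2)^2\ge0$. Equality forces $n=2$, and $R(K_2)=D(K_2)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Let $y=R-D$ and $s=\sqrt{n-1}\ge1$. Since $R'\le R\le\frac n2$, we have $\frac{R'-1}{n-1}\le\frac12$, so \eqref{eq:uniform} gives $D\le R'+\frac32$, that is, $R-R'\le y+\frac32$. By Lemma~\ref{lem:D}, $\frac n2-R=\frac n2-D-y\ge\frac{n-2}6-y=\frac{s^2-1}6-y$. Lemma~\ref{lem:R} and $\sqrt\Delta\le s$ give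
\[
\frac{s^2-1}6-y\le\tfrac12(s-1)(R-R')\le\tfrac12(s-1)\bigl(y+\tfrac32\bigr).
\]
Collecting the terms in $y$, we get $\frac12(s+1)y\ge\frac{s^2-1}6-\frac34(s-1)$, so
\[
y\ge\frac{s-1}3-\frac32\cdot\frac{s-1}{s+1}\ge\frac s3-\frac{11}6 .
\]
The values of $R$ and $D$ for stars were given in Section~\ref{sec:intro}.
\end{proof}

\section{Moving mass, and the main idea}\label{sec:mass}

Every reduction below changes the graph near one vertex and moves one point mass. The next lemma bounds the resulting loss in $\Phi$.

\begin{lemma}\label{lem:move}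
Let $G$ and $G'$ be connected graphs with $V(G')\subseteq V(G)$, let $p\in V(G)$, $q\in V(G')$ and $c\ge0$. Let $\mu$ be a probability measure on $V(G)$ that vanishes outside $V(G')\cup\{p\}$, put $r=\mu(p)$, and let $\mu'$ arise from $\mu$ by moving the mass $r$ from $p$ to $q$. Suppose that for all $z,w\in V(G')\setminus\{p\}$,
\[
\operatorname{dist}_{G'}(z,w)\ge\operatorname{dist}_G(z,w)
\qquad\text{and}\qquad
\operatorname{dist}^+_{G'}(q,z)\ge\operatorname{dist}_G(p,z)-c .
\]
Then $\Phi_{G'}(\mu')\ge\Phi_G(\mu)-2c\,r(1-r)$.
\end{lemma}

\begin{proof}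
Let $\nu$ be the restriction of $\mu$ to $V(G')\setminus\{p\}$; it has total mass $1-r$. Then $\mu$ is $\nu$ plus a mass $r$ at $p$, and $\mu'$ is $\nu$ plus a mass $r$ at $q$. Expanding the quadratic forms,
\begin{align*}
\Phi_G(\mu)&=\sum_{z,w}\nu(z)\nu(w)\operatorname{dist}^+_G(z,w)+2r\sum_z\nu(z)\operatorname{dist}_G(p,z)+2r^2,\\
\Phi_{G'}(\mu')&=\sum_{z,w}\nu(z)\nu(w)\operatorname{dist}^+_{G'}(z,w)+2r\sum_z\nu(z)\operatorname{dist}^+_{G'}(q,z)+2r^2 .
\end{align*}
The first sum does not decrease, and the second decreases by at most $c(1-r)$.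
\end{proof}

For $z=q\neq p$ the second hypothesis reads $2\ge\operatorname{dist}_G(p,q)-c$. This is where the diagonal value helps: merging two masses at distance at most $2$ costs nothing. A first consequence is the following.

\begin{corollary}\label{cor:push}
If $u$ is a leaf adjacent to $x$, then moving all mass of $x$ to $u$ does not decrease $\Phi_G$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:move} with $G'=G$, $p=x$, $q=u$, $c=0$: we have $\operatorname{dist}^+_G(u,z)=\operatorname{dist}_G(x,z)+1$ for all $z\ne x$, including $z=u$.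
\end{proof}

Suppose Theorem~\ref{thm:key} is known for smaller graphs, and a modification $(G,\mu)\to(G',\mu')$ lowers $R'$ by $\beta$ (the \emph{drop}) and $\Phi$ by at most $\lambda$ (the \emph{loss}). If $\lambda\le\beta$, then $\Phi_G(\mu)\le R'(G')+1+\lambda\le R'(G)+1$. The loss depends on $\mu$ and the drop does not, so no fixed modification can be expected to work for every $\mu$. The idea is to attach one modification to each vertex and to compare the sum of the drops with the sum of the losses.

\begin{example}\label{ex:K2q}
Let $q\ge4$. Take $K_{2,q}$ with sides $\{a,b\}$ and $\{c_1,\dots,c_q\}$, and attach a leaf $u_i$ to each $c_i$. The degrees are $q$, $3$ and $1$, so $R'(G)=2+\frac q3$. By Corollary~\ref{cor:push} we may assume that $\mu$ lives on the $q+2$ vertices $a,b,u_1,\dots,u_q$.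

\emph{Move at $c_i$:} delete $c_i$ and join $u_i$ to $a$. Now $a$ has degree $q$ and $b$ has degree $q-1\ge3$, so $R'=2+\frac{q-1}3$ and the drop is $\frac13$. The distances from $u_i$ to $a$, $b$, $c_j$, $u_j$ change from $2,2,3,4$ to $1,3,2,3$.

\emph{Move at $a$} (and likewise at $b$): delete $a$ and put its mass on $c_1$. The $c_i$ now have degree $2$, so $R'=1+\frac q2$ and the drop is $1-\frac q6$. Since $c_1$ is adjacent to $a$, its distance to any other vertex is at most $1$ less than that of $a$.

In each move Lemma~\ref{lem:move} applies with $c=1$, so the loss is at most $2r(1-r)$, where $r$ is the mass of the vertex $u_i$, $a$ or $b$ concerned. This can be $\frac12$, more than any of the drops, and the drop at $a$ is even negative for $q>6$. But the $q+2$ drops sum to $\frac q3+2(1-\frac q6)=2$, and the losses sum to at most $2-2\sum r^2<2$. So for every $\mu$ some move has its loss below its drop.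
\end{example}

The general proof follows this pattern. It needs the graph to stay connected after each deletion, which is why we first deal with cut vertices.

\section{Cut vertices}\label{sec:cut}

From now on we suppose that Theorem~\ref{thm:key} fails. Let $G$ be a counterexample with the fewest edges and let $\mu$ satisfy $\Phi_G(\mu)>R'(G)+1$. By \emph{minimality} we mean the fact that Theorem~\ref{thm:key} holds for every connected graph with at least two vertices and fewer edges than $G$.

The edges at a vertex of degree $\Delta$ have total weight $1$, so $R'(G)\ge1$ and $\Phi_G(\mu)>2$. If the diameter were at most $2$, then $\operatorname{dist}^+_G\le2$ and $\Phi_G(\mu)\le2$. Hence $\operatorname{diam}G\ge3$.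

A \emph{cut vertex} of a connected graph is a vertex whose deletion disconnects it. A graph is \emph{2-connected} if it is connected, has at least three vertices and has no cut vertex. Such a graph stays connected after deleting any one edge $xz$, because otherwise whichever of $x,z$ has a further neighbor would be a cut vertex; in particular its minimum degree is at least $2$.

At a cut vertex $v$, each side sees the other side only through $v$. So we replace the other side by a single leaf at $v$ that carries its mass.

\begin{lemma}\label{lem:cut}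
Let $G=A\cup C$, where $A$ and $C$ are connected subgraphs with $V(A)\cap V(C)=\{v\}$. Then $A$ or $C$ has at most one edge.
\end{lemma}

\begin{proof}
Suppose both have at least two edges. Let $A^+$ be $A$ with a new leaf $u_A$ at $v$, and let $C^+$ be $C$ with a new leaf $u_C$ at $v$. Both have fewer edges than $G$, so minimality applies to them. A path that leaves $A$ must pass through $v$ twice in order to return, so distances inside $A$, and likewise inside $C$, agree with those in $G$; we drop the subscripts. Let $C'=V(C)\setminus\{v\}$, $r=\mu(C')$, and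
\begin{align*}
S_A&=\sum_{x,y\in V(A)}\mu(x)\mu(y)\operatorname{dist}^+(x,y), & T_A&=\sum_{x\in V(A)}\mu(x)\operatorname{dist}(x,v),\\
S_C&=\sum_{x,y\in C'}\mu(x)\mu(y)\operatorname{dist}^+(x,y), & T_C&=\sum_{y\in C'}\mu(y)\operatorname{dist}(y,v).
\end{align*}
Since $\operatorname{dist}(x,y)=\operatorname{dist}(x,v)+\operatorname{dist}(v,y)$ for $x\in V(A)$ and $y\in C'$,
\[
\Phi_G(\mu)=S_A+S_C+2rT_A+2(1-r)T_C .
\]
On $A^+$ take $\mu$ on $V(A)$ and mass $r$ on $u_A$. On $C^+$ take $\mu$ on $C'$, mass $0$ on $v$ and mass $1-r$ on $u_C$. The new leaves are one step farther than $v$ from everything, so minimality gives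
\begin{align*}
S_A+2r(T_A+1-r)+2r^2&\le R'(A^+)+1,\\
S_C+2(1-r)(T_C+r)+2(1-r)^2&\le R'(C^+)+1 .
\end{align*}
We add these and use $4r(1-r)+2r^2+2(1-r)^2=2$, an identity that again depends on the diagonal value $2$. The result is $\Phi_G(\mu)\le R'(A^+)+R'(C^+)$.

It remains to show $R'(A^+)+R'(C^+)\le R'(G)+1$. Let $a=d_A(v)\ge1$ and $c=d_C(v)\ge1$, so that $v$ has degree $a+c$ in $G$, degree $a+1$ in $A^+$ and degree $c+1$ in $C^+$. All other degrees are unchanged, so edges not at $v$ keep their weight. For $s\le s'$ and any $\delta$ we have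
\[
\frac1{\max\{s,\delta\}}-\frac1{\max\{s',\delta\}}\le\frac1s-\frac1{s'},
\]
since the left side is $0$ for $\delta\ge s'$ and is $\frac1{\max\{s,\delta\}}-\frac1{s'}$ otherwise. So each of the $a$ edges of $A$ at $v$ gains at most $\frac1{a+1}-\frac1{a+c}$, and each of the $c$ edges of $C$ at $v$ gains at most $\frac1{c+1}-\frac1{a+c}$. The two new edges weigh $\frac1{a+1}$ and $\frac1{c+1}$. The total gain is at most
\[
\frac{a+1}{a+1}+\frac{c+1}{c+1}-\frac{a+c}{a+c}=1 .
\]
Thus $\Phi_G(\mu)\le R'(G)+1$, a contradiction.
\end{proof}

If $C$ is a single edge, then $A^+$ is isomorphic to $G$ and nothing is gained. So pendant edges survive, and they cause most of the work later.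

\begin{proposition}\label{prop:core}
Let $H$ be obtained from $G$ by deleting all leaves. Then $H$ is 2-connected, and every vertex of $H$ is adjacent to at most one leaf of $G$.
\end{proposition}

\begin{proof}
Let $v$ be a cut vertex of $G$. A \emph{branch} at $v$ is a component of $G-v$ together with $v$ and the edges joining $v$ to it; it is connected and has at least one edge. With four or more branches, grouping two of them against the rest contradicts Lemma~\ref{lem:cut}. With three branches, one of which has at least two edges, grouping that one against the other two does the same; and if all three are single edges, then $G=K_{1,3}$ has diameter $2$. So there are exactly two branches, and by Lemma~\ref{lem:cut} one of them is a single edge. In other words: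
\begin{equation}\label{eq:cutstar}
\text{if $v$ is a cut vertex of $G$, then $G-v$ has two components, and one is a leaf of $G$.}
\end{equation}

Since $\operatorname{diam}G\ge3$, the graph $G$ is not $K_2$, so no two leaves are adjacent and $H$ is nonempty. Inner vertices of paths are not leaves, so a path of $G$ between vertices of $H$ lies in $H$. Hence $H$ is connected; and if $v$ were a cut vertex of $H$, two components of $G-v$ would contain vertices of $H$, contrary to \eqref{eq:cutstar}. So $H$ is $K_1$, $K_2$ or 2-connected. A vertex $x$ of $H$ adjacent to a leaf has degree at least $2$, so it is a cut vertex of $G$. If it were adjacent to two leaves, these would be the two components of $G-x$ by \eqref{eq:cutstar}, and $G=P_3$ would have diameter $2$.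

If $H=K_1$, then $G$ is a star, of diameter at most $2$. If $H=K_2$, both vertices of $H$ have degree at least $2$ in $G$, so each has exactly one leaf and $G=P_4$. By Corollary~\ref{cor:push} we may then assume masses $p$ and $1-p$ on the two ends, and
\[
\Phi_G(\mu)=6p(1-p)+2p^2+2(1-p)^2=2+2p(1-p)\le\tfrac52=R'(P_4)+1 .
\]
So neither case occurs.
\end{proof}

For a tree $G$ the graphs $A^+$ and $C^+$ are again trees and $H$ cannot be 2-connected, so this section alone proves Theorem~\ref{thm:key} for trees.

\section{Vertex deletions}\label{sec:moves}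

Let $m=|V(H)|\ge3$, and write $x\in H$ for $x\in V(H)$. Let $L$ be the set of vertices of $H$ adjacent to a leaf. By Corollary~\ref{cor:push} we may assume $\mu(x)=0$ for all $x\in L$. For $x\in H$ let $r_x$ be the mass of the leaf of $x$ if $x\in L$, and $r_x=\mu(x)$ otherwise; then $\sum_{x\in H}r_x=1$. Let $k_x=d_H(x)\ge2$ and $d_x=d_G(x)$, so $d_x=k_x+1$ for $x\in L$ and $d_x=k_x$ for $x\notin L$.

\subsection{An order on the vertices}

List $V(H)$ as $x_1,\dots,x_m$ by decreasing $d$, breaking ties by decreasing $k$ and remaining ties arbitrarily, and put the leaves of $G$ after all of $H$. We abbreviate $d_i=d_{x_i}$ and $k_i=k_{x_i}$. For $x\in H$ let $N^-(x)$ and $N^+(x)$ be the sets of earlier and of later neighbors of $x$ in $H$. Let $b_x=|N^-(x)|$, $f^H_x=|N^+(x)|$, and let $f_x$ be the number of later neighbors in $G$, which includes the leaf if $x\in L$. Thus $b_x+f_x=d_x$ and $b_x+f_x^H=k_x$.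

Degrees do not increase along the order, so each edge of $G$ has weight $1/d$ of its earlier endpoint, and $R'(G)=\sum_{x\in H}f_x/d_x$. After a deletion the order is no longer sorted by degree, but it still gives an upper bound, which is the direction we need. Let $G'$ be a graph without isolated vertices with $V(G')\subseteq V(G)$, degrees $d'_w$, and $f'_w$ later neighbors of $w$ in the same order. The weight of an edge is at most $1/d'$ of either endpoint, in particular of the earlier one, so
\begin{equation}\label{eq:order}
R'(G')\le\sum_{w\in V(G')}\frac{f'_w}{d'_w}.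
\end{equation}
We record how the term of $y\in H$ changes when it loses a later or an earlier neighbor:
\begin{equation}\label{eq:sigma}
\frac{f_y}{d_y}-\frac{f_y-1}{d_y-1}=\frac{b_y}{d_y(d_y-1)}=:\sigma_y,
\qquad
\frac{f_y}{d_y}-\frac{f_y}{d_y-1}=-\frac{f_y}{d_y(d_y-1)}=:-\rho_y .
\end{equation}

\begin{lemma}\label{lem:deg3}
For every $x\in H$ we have $f_x\ge1$, $d_x\ge3$, and $\sigma_x\le1/d_x\le1/k_x$.
\end{lemma}

\begin{proof}
If $x\in L$, then its leaf is a later neighbor. Suppose $x\notin L$ and $f_x=0$. Pick $z\in N^-(x)$ and delete the edge $xz$. The graph $G-xz$ is connected because $H-xz$ is. In \eqref{eq:order} the term of $x$ is $0$ before and after, and the term of $z$ drops by $\sigma_z\ge0$, so $R'(G-xz)\le R'(G)$. No distance decreases, so $\Phi_{G-xz}(\mu)\ge\Phi_G(\mu)>R'(G-xz)+1$, contrary to minimality. Hence $f_x\ge1$ for all $x\in H$.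

The last vertex $x_m$ has no later neighbor in $H$, so $x_m\in L$ and $d_m=k_m+1\ge3$; and $d_m$ is the smallest degree among the $d_x$. Finally $b_x=d_x-f_x\le d_x-1$ gives $\sigma_x\le1/d_x$.
\end{proof}

\subsection{Three moves}

For $x\in H$ put
\[
\beta_x=\frac{f_x}{d_x}+\sum_{y\in N^-(x)}\sigma_y-\sum_{y\in N^+(x)}\rho_y .
\]
If $x$ is deleted together with its leaf, if it has one, then the term $f_x/d_x$ disappears, each $y\in N^-(x)$ loses a later neighbor, and each $y\in N^+(x)$ loses an earlier neighbor. By \eqref{eq:order} and \eqref{eq:sigma}, $R'$ drops by at least $\beta_x$.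

For $x\notin L$ the mass of $x$ moves to a neighbor, at a loss of $1$ in distance. For $x\in L$ the mass sits on the leaf, and a neighbor $y$ of $x$ in $H$ is two steps away. We can either accept a loss of $2$, or keep the leaf and attach it to $y$, as in Example~\ref{ex:K2q}. The second option loses only $1$, but the new edge gives back part of the drop, namely
\[
\alpha(x,y)=
\begin{cases}
\sigma_y=\dfrac{b_y}{d_y(d_y-1)} & \text{if } y\in N^-(x),\\[10pt]
\dfrac1{d_y}-\rho_y=\dfrac{b_y-1}{d_y(d_y-1)} & \text{if } y\in N^+(x).
\end{cases}
\]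

\begin{lemma}\label{lem:moves}
Let $x\in H$.
\begin{itemize}
\item[(a)] If $x\notin L$, then $\beta_x<2r_x(1-r_x)$.
\item[(b)] If $x\in L$ and $y\in N_H(x)$, then $\beta_x-\alpha(x,y)<2r_x(1-r_x)$.
\item[(c)] In all cases $\beta_x<4r_x(1-r_x)$.
\end{itemize}
\end{lemma}

\begin{proof}
In each part we build a graph $G'$ with fewer edges than $G$. It contains $H-x$, which is connected and has at least two vertices, and its other vertices are leaves attached to $H-x$; so minimality applies to $G'$. If $R'(G')\le R'(G)-\beta$ and $\Phi_{G'}(\mu')\ge\Phi_G(\mu)-\lambda$, then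
\[
\Phi_G(\mu)-\lambda\le R'(G')+1\le R'(G)+1-\beta<\Phi_G(\mu)-\beta,
\]
that is, $\beta<\lambda$. We bound $\lambda$ by Lemma~\ref{lem:move}. Let $y\in N_H(x)$.

(a) Let $G'=G-x$, $p=x$, $q=y$, $c=1$. Distances in a subgraph are at least those in $G$. For $z\ne y$ we have $\operatorname{dist}_{G'}(y,z)\ge\operatorname{dist}_G(y,z)\ge\operatorname{dist}_G(x,z)-1$, and for $z=y$ the hypothesis is $2\ge0$. The drop is at least $\beta_x$.

(b) Let $u$ be the leaf of $x$ and let $G'$ be $G-x$ with the edge $yu$ added; it has $d_x-1\ge2$ fewer edges. Recall that $\mu(x)=0$ and $\mu(u)=r_x$. Take $p=q=u$ and $c=1$. Since $u$ is a leaf of $G'$, distances between the other vertices are those of the subgraph $G-x-u$ of $G$. For $z\in V(G')\setminus\{u\}$,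
\[
\operatorname{dist}_{G'}(u,z)=1+\operatorname{dist}_{G'}(y,z)\ge1+\operatorname{dist}_G(y,z)\ge\operatorname{dist}_G(x,z)=\operatorname{dist}_G(u,z)-1 .
\]
In \eqref{eq:order} all terms other than that of $y$ change as in the deletion of $x$ and $u$. The vertex $y$ trades the neighbor $x$ for the later neighbor $u$, so $d'_y=d_y$. If $y\in N^-(x)$, then $f'_y=f_y$, and the term of $y$ drops by $0$ instead of $\sigma_y$. If $y\in N^+(x)$, then $f'_y=f_y+1$, and the term rises by $1/d_y$ instead of $\rho_y$. Either way the drop is at least $\beta_x-\alpha(x,y)$.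

(c) For $x\notin L$ this follows from (a). For $x\in L$ with leaf $u$, let $G'=G-x-u$, $p=u$, $q=y$, $c=2$. For $z\ne y$ we have $\operatorname{dist}_{G'}(y,z)\ge\operatorname{dist}_G(y,z)\ge\operatorname{dist}_G(u,z)-2$, and for $z=y$ the hypothesis is $2\ge0$. The drop is at least $\beta_x$.
\end{proof}

\subsection{Summing over all vertices}

The single numbers $\beta_x$ may be small or negative, but most terms cancel in their sum. Put
\[
W=\sum_{y\in H}\frac{f^H_y}{k_y},\qquad
\alpha_x=\min_{y\in N_H(x)}\alpha(x,y)\quad(x\in L),\qquad
S=W-\sum_{x\in L}\alpha_x .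
\]

\begin{proposition}\label{prop:sum}
We have $\sum_{x\in H}\beta_x=W$. Consequently
\begin{equation}\label{eq:two}
S<2-\frac2m\qquad\text{and}\qquad W<4 .
\end{equation}
\end{proposition}

\begin{proof}
A vertex $y\in H$ lies in $N^-(x)$ for exactly $f^H_y$ vertices $x$, and in $N^+(x)$ for exactly $b_y$ vertices $x$. Hence
\[
\sum_{x\in H}\beta_x=\sum_{y\in H}\Bigl(\frac{f_y}{d_y}+f^H_y\sigma_y-b_y\rho_y\Bigr)
=\sum_{y\in H}\frac{f_y(d_y-1)+b_y(f_y^H-f_y)}{d_y(d_y-1)} .
\]
If $y\notin L$, then $f_y^H=f_y$ and $d_y=k_y$, so the term is $f^H_y/k_y$. If $y\in L$, then $f_y^H=f_y-1$, the numerator is $f_yd_y-(f_y+b_y)=f^H_yd_y$, and $d_y-1=k_y$; again the term is $f_y^H/k_y$.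

By the Cauchy--Schwarz inequality $\sum_xr_x^2\ge\frac1m$, so $\sum_xr_x(1-r_x)\le1-\frac1m$. Summing part (a) of Lemma~\ref{lem:moves} over $x\notin L$ and part (b), with the best $y$, over $x\in L$ gives the first inequality. Summing part (c) gives the second.
\end{proof}

In Example~\ref{ex:K2q} the vertices $a,b$ come first, $\beta_{c_i}=\frac13$, $\beta_a=\beta_b=1-\frac q6$, $\alpha(c_i,a)=\sigma_a=0$ and $S=W=2$, in agreement with the direct computation.

\section{The degree inequalities are contradictory}\label{sec:charge}

The measure has disappeared from \eqref{eq:two}. We show that one of the two inequalities fails; in one small subcase we use Lemma~\ref{lem:moves}(b) once more. View $W$ as a sum over the edges of $H$, where each edge contributes $1/k$ of its earlier endpoint. The edges at $x_1$ contribute $1$, and the edges from $x_2$ to later vertices contribute at least $1-\frac1{k_2}$. So $W$ is close to $2$ already, and the task is to pay for the corrections $\alpha_x$ and for the missing $\frac1{k_2}$. Each correction will be charged to an edge whose contribution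 covers it.

\subsection{Peaks and charged edges}

Call $x\in H$ a \emph{peak} if $b_x=0$. Let $P$ be the set of peaks and $h=|P|$; then $x_1\in P$. All neighbors of a peak are later, so two peaks are never adjacent, a peak $p$ has $\sigma_p=0$, and it contributes $f^H_p/k_p=1$ to $W$. There are three kinds of vertices $x\in L$.
\begin{itemize}
\item If $x\notin P$ is adjacent to a peak $p$, then $p\in N^-(x)$ and $\alpha_x\le\sigma_p=0$.
\item If $x\notin P$ has no peak neighbor, we call $x$ a \emph{charger}. Choose $y(x)\in N^-(x)$, which is nonempty and contains no peak. Then $\alpha_x\le\sigma_{y(x)}$, and we say that $x$ \emph{charges} the edge $y(x)x$. Each charger charges one edge and is its later endpoint, so no edge is charged twice.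
\item If $x\in P$, then every $y\in N_H(x)$ lies in $N^+(x)$, and Lemma~\ref{lem:deg3} gives
\begin{equation}\label{eq:sixth}
\alpha_x\le\frac{b_y-1}{d_y(d_y-1)}\le\frac{d_y-2}{d_y(d_y-1)}\le\frac16,
\end{equation}
where the last step is equivalent to $(d_y-3)(d_y-4)\ge0$, true for integers.
\end{itemize}
For $y\in H\setminus P$ let $c_y\le f^H_y$ be the number of charged edges with earlier endpoint $y$, and put $\gamma_y=f_y^H/k_y-c_y\sigma_y$. An uncharged edge of $H$ with earlier endpoint $y$ contributes $1/k_y$ to $\gamma_y$, and a charged one contributes $1/k_y-\sigma_y$, which is nonnegative by Lemma~\ref{lem:deg3}. In particular $\gamma_y\ge0$. For every choice of the vertices $y(x)$,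
\begin{equation}\label{eq:S}
S\ge h+\sum_{y\notin P}\gamma_y-\sum_{x\in L\cap P}\alpha_x .
\end{equation}
Two lemmas provide positive contributions to the middle sum.

\begin{lemma}\label{lem:third}
If $b_y=1$, then $\gamma_y\ge\frac13$.
\end{lemma}

\begin{proof}
Here $c_y\le f_y^H=k_y-1$, so $\gamma_y\ge(k_y-1)(1/k_y-\sigma_y)$. If $y\notin L$, then $k_y=d_y\ge3$, $\sigma_y=\frac1{k_y(k_y-1)}$, and the bound is $\frac{k_y-2}{k_y}\ge\frac13$. If $y\in L$, then $k_y\ge2$, $\sigma_y=\frac1{k_y(k_y+1)}$, and the bound is $\frac{k_y-1}{k_y+1}\ge\frac13$.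
\end{proof}

Let $Q=V(H)\setminus\{x_1,x_2\}$ and let $E(Q)$ be the edge set of the induced subgraph $H[Q]$. The edges of $E(Q)$ are exactly the edges of $H$ whose earlier endpoint $y$ lies in $Q$, and for them
\begin{equation}\label{eq:Qedge}
\frac1{k_y}\ge\frac1{d_y}\ge\frac1{d_3}\ge\frac1{d_2}.
\end{equation}

\begin{lemma}\label{lem:uncharged}
Suppose that no vertex charging an edge of $E(Q)$ is adjacent to $x_1$ or $x_2$. If $E(Q)\ne\emptyset$, then some edge of $E(Q)$ is uncharged.
\end{lemma}

\begin{proof}
Let $x$ be the last vertex in the order that is the later endpoint of an edge of $E(Q)$. If $x$ charges no edge of $E(Q)$, that edge is uncharged. Otherwise $N_H(x)\subseteq Q$ by hypothesis. A later neighbor of $x$ in $H$ would contradict the choice of $x$, so $x$ is the later endpoint of $k_x\ge2$ edges of $E(Q)$, and it charges only one.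
\end{proof}

\subsection{At least two peaks}

If $h\ge3$, then \eqref{eq:S} and \eqref{eq:sixth} give $S\ge h-\frac h6\ge\frac52$, contrary to \eqref{eq:two}.

Let $h=2$. Then \eqref{eq:S} and \eqref{eq:sixth} give
\begin{equation}\label{eq:h2}
S\ge\tfrac53+\sum_{y\notin P}\gamma_y ,
\end{equation}
so by Lemma~\ref{lem:third} any vertex with $b_y=1$ forces $S\ge2$, contrary to \eqref{eq:two}. Hence no vertex has $b_y=1$. As $b_{x_2}\le1$, we get $P=\{x_1,x_2\}$. Then $x_3$ is not a peak and $b_{x_3}\le2$, so $x_3$ is adjacent to both peaks.

Suppose $E(Q)\ne\emptyset$. Chargers have no peak neighbor, so Lemma~\ref{lem:uncharged} gives an uncharged edge of $E(Q)$, and $\sum_{y\notin P}\gamma_y\ge1/d_3$ by \eqref{eq:Qedge}. For a peak $x\in L$ we have $\alpha_x\le\alpha(x,x_3)=\frac1{d_3(d_3-1)}\le\frac1{2d_3}$, since $d_3\ge3$. Now \eqref{eq:S} gives $S\ge2+\frac1{d_3}-\frac2{2d_3}=2$, a contradiction.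

Suppose $E(Q)=\emptyset$. Every $x\in Q$ has $k_x\ge2$ and all its neighbors in $H$ among $x_1,x_2$, so $N^-(x)=\{x_1,x_2\}$ and $k_x=2$. Since $d_x\ge3$, we have $x\in L$, $d_x=3$, $f_x=1$, and $\beta_x=\frac13+\sigma_{x_1}+\sigma_{x_2}=\frac13$. This is the graph of Example~\ref{ex:K2q}, possibly with leaves at the peaks. The bound \eqref{eq:h2} is only $S\ge\frac53$, which suffices if $m\le6$; for larger $m$ a single move works. Indeed, Lemma~\ref{lem:moves}(b) with $y=x_1$ and $\alpha(x,x_1)=\sigma_{x_1}=0$ gives $r_x(1-r_x)>\frac16$. As $r(1-r)\le\frac15\cdot\frac45<\frac16$ for $0\le r\le\frac15$, every $x\in Q$ has $r_x>\frac15$. The $r_x$ sum to at most $1$, so $|Q|\le4$ and $m\le6$. Then $S\ge\frac53\ge2-\frac2m$, contrary to the strict inequality in \eqref{eq:two}.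

\subsection{One peak}

Let $P=\{x_1\}$. Then $N^-(x_2)=\{x_1\}$, so $b_{x_2}=1$, $f^H_{x_2}=k_2-1$ and $\sigma_{x_2}=\frac1{d_2(d_2-1)}$. If $x_1\in L$, then $\alpha_{x_1}\le\alpha(x_1,x_2)=0$. So \eqref{eq:S} gives $S\ge1+\Gamma$ with $\Gamma=\sum_{y\ne x_1}\gamma_y$, and it suffices to show
\begin{equation}\label{eq:goal}
\Gamma\ge1-\frac2m\qquad\text{or}\qquad W\ge4 .
\end{equation}

The plan is to count: chargers are nonneighbors of $x_1$, and we show that $E(Q)$ has at least as many edges as $x_1$ has nonneighbors. First, $k_1\ge k_2$. If $d_1=d_2$, this is the tie-breaking rule, which is used nowhere else; if $d_1>d_2$, then $k_1\ge d_1-1\ge d_2\ge k_2$.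

Let $Y\subseteq Q$ be the set of vertices of $H$ other than $x_1$ that are not adjacent to $x_1$. The set of chargers is $X=Y\cap L$. Split it into $X_2=X\cap N_H(x_2)$ and $X_3=X\setminus X_2$. We choose $y(x)=x_2$ for $x\in X_2$. For $x\in X_3$ we have $y(x)\in Q$, so the charged edges of $E(Q)$ are those charged by $X_3$, and the hypothesis of Lemma~\ref{lem:uncharged} holds. Let
\[
g=|X_2|,\qquad w=|E(Q)|-|X_3|,\qquad t=m-1-k_2\ge0 .
\]
Thus $g$ counts the charged edges at $x_2$, $w$ counts the uncharged edges of $E(Q)$, and $t$ counts the nonneighbors of $x_2$ in $H-x_2$. Let $N_i=N_H(x_i)\cap Q$, so $|N_i|=k_i-1$ for $i=1,2$. Since $H-x_1$ is connected, every component of $H[Q]$ contains a vertex of $N_2$, so there are at most $k_2-1$ components. A graph with $a$ vertices and $j$ components has at least $a-j$ edges, with equality exactly for forests. Hence $|E(Q)|\ge(m-2)-(k_2-1)=t$. Also $|Y|=m-1-k_1\le t$. Together,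
\begin{equation}\label{eq:chain}
w=|E(Q)|-|X_3|\ge t-|X_3|\ge|Y|-|X_3|\ge|X|-|X_3|=g .
\end{equation}
We have $\gamma_{x_2}=1-\frac1{k_2}-g\sigma_{x_2}$, and each uncharged edge of $E(Q)$ contributes at least $1/d_2$ by \eqref{eq:Qedge}. Therefore
\begin{equation}\label{eq:Gamma}
\Gamma\ge1-\frac1{k_2}-\frac g{d_2(d_2-1)}+\frac w{d_2}.
\end{equation}

\emph{The case $t=0$.} Then $k_2=m-1$, $Y=\emptyset$ and $g=0$, so $\Gamma\ge1-\frac1{m-1}\ge1-\frac2m$.

\emph{The case $t\ge1$ and $(g,w)\ne(1,1)$.} Now $E(Q)\ne\emptyset$, so $w\ge1$ by Lemma~\ref{lem:uncharged}. We claim that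
\[
\frac w{d_2}-\frac g{d_2(d_2-1)}\ge\frac1{d_2},\qquad\text{that is,}\qquad (w-1)(d_2-1)\ge g .
\]
For $g=0$ this follows from $w\ge1$. For $g=1$ we have $w\ge2$, and it follows from $d_2\ge2$. For $g\ge2$, \eqref{eq:chain} and $d_2\ge3$ give $(w-1)(d_2-1)\ge2(g-1)\ge g$. With $d_2\le k_2+1$, \eqref{eq:Gamma} becomes
\[
\Gamma\ge1-\frac1{k_2}+\frac1{k_2+1}=1-\frac1{k_2(k_2+1)} .
\]
If $m\le2k_2(k_2+1)$, this is at least $1-\frac2m$. Otherwise $H$ has many vertices compared with the degrees outside $x_1$, and $W$ is large; this is the only use of the second inequality in \eqref{eq:two}. The connected graph $H-x_1$ has at least $m-2\ge2k_2(k_2+1)-1$ edges, and each contributes $1/k_y\ge1/d_2\ge1/(k_2+1)$ to $W$, where $y\ne x_1$ is its earlier endpoint. Since $k_2\ge2$,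
\[
W\ge1+\frac{m-2}{k_2+1}\ge1+2k_2-\frac1{k_2+1}>4 .
\]

\emph{The case $t\ge1$ and $g=w=1$.} Here \eqref{eq:Gamma} falls short, but equality holds throughout \eqref{eq:chain}, and this determines $H$ (Figure~\ref{fig:last}). We have $|E(Q)|=t=|Y|=|X|$, so $Y=X$, $k_1=k_2$ and $|N_1|=|N_2|$. The graph $H[Q]$ has $m-2$ vertices and $t$ edges, so it has at least $m-2-t=k_2-1=|N_2|$ components. Each component meets $N_2$, so there are exactly $|N_2|$ components, each contains exactly one vertex of $N_2$, and $H[Q]$ is a forest. Next, $N_2\setminus N_1=N_2\cap Y=X_2$ is a single vertex $x_0$, so $N_1\setminus N_2$ is a single vertex $v$, and $N_1\cup N_2=N_2\cup\{v\}$.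

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(4,0);
\draw (0,0)--(2,0.7)--(4,0);
\draw (0,0)--(2,1.4)--(4,0);
\draw (0,0)--(0,-1.1);
\draw (4,0)--(4,-1.1);
\draw[very thick] (0,-1.1)--(4,-1.1);
\fill (0,0) circle (2.5pt) node[left] {$x_1$};
\fill (4,0) circle (2.5pt) node[right] {$x_2$};
\fill (2,0.7) circle (2pt);
\fill (2,1.4) circle (2pt);
\fill (0,-1.1) circle (2pt) node[left] {$v$};
\fill (1,-1.1) circle (2pt);
\fill (2,-1.1) circle (2pt);
\fill (3,-1.1) circle (2pt);
\fill (4,-1.1) circle (2pt) node[right] {$x_0$};
\end{tikzpicture}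
\caption{The graph $H$ in the last case of the proof, drawn for $k_2=4$ and $t=4$: the adjacent vertices $x_1,x_2$ have $k_2-2$ common neighbors and are also joined through a path (bold) with $t$ edges from $v$ to $x_0$. The leaves of $G$ are not drawn.}
\label{fig:last}
\end{figure}

A vertex of degree $1$ in $H[Q]$ has $k\ge2$, so it lies in $N_2\cup\{v\}$. A tree with at least two vertices has at least two vertices of degree $1$, and it is a path if it has exactly two. A component of $H[Q]$ contains only one vertex of $N_2$. So a component with at least two vertices is a path from its vertex in $N_2$ to $v$, and there is at most one such component. The only neighbor of $x_0$ in $H$ outside $Q$ is $x_2$, and $k_{x_0}\ge2$, so $x_0$ is not isolated in $H[Q]$. Hence this component exists, it is a path from $x_0$ to $v$, and it carries all $t$ edges of $E(Q)$. Its inner vertices lie outside $N_2\cup\{v\}=N_1\cup N_2$, and each of its ends is adjacent to exactly one of $x_1,x_2$. So every vertex of the path has $k=2$, and $d=3$ by Lemma~\ref{lem:deg3}.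

We now bound $\Gamma$ directly. Each of the $t$ edges of $E(Q)$ has $1/k=\frac12$ at its earlier endpoint $y$. Such a $y$ has a later neighbor in $H$, so $b_y\le1$ and $\sigma_y\le\frac1{3\cdot2}=\frac16$. Exactly $|X_3|=t-1$ of these edges are charged. One edge at $x_2$ is charged, and $\sigma_{x_2}\le\frac16$ because $d_2\ge3$. Therefore
\[
\Gamma\ge\Bigl(1-\frac1{k_2}-\frac16\Bigr)+\Bigl(\frac t2-\frac{t-1}6\Bigr)=1-\frac1{k_2}+\frac t3 .
\]
If $k_2\ge3$, this is at least $1$. If $k_2=2$, then $m=t+3$ and the bound is $\frac12+\frac t3$. For $t=1$ it equals $\frac56\ge\frac12=1-\frac2m$, and for $t\ge2$ it is at least $\frac76$.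

So \eqref{eq:goal} holds in every case, contrary to \eqref{eq:two}. Every value of $h$ has led to a contradiction. Hence no counterexample exists, and Theorem~\ref{thm:key} is proved. \qed

\begin{thebibliography}{1}

\bibitem{LiLi}
Xueliang Li and Yiyang Li, \emph{The asymptotic value of Randic index for trees}, arXiv:1003.4810 (2010).

\end{thebibliography}
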